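# Local cohomology of symmetric determinantal varieties as sums of the modules $Q_s$

## 1. Symmetric matrices, equivariant $\mathcal D$-modules, and the modules $D_p$ and $Q_p$

**Orbits.** Fix $V=\mathbb C^n$ and let $X=\operatorname{Sym}^2V^\vee$ be the space of symmetric $n\times n$ matrices, with coordinate ring $S=\operatorname{Sym}(\operatorname{Sym}^2V)$. The group $G=\operatorname{GL}(V)$ acts by $g\cdot x=g^{-T}xg^{-1}$. Its orbits are the sets $O_p$ of matrices of rank exactly $p$, for $0\le p\le n$. We write
$$Z_p=\overline O_p=\{\operatorname{rank}\le p\},\qquad Z_{-1}=\emptyset,\qquad N=\dim X=\binom{n+1}2,$$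
$$d_p=\dim O_p=p(n-p)+\binom{p+1}2,\qquad c_p=N-d_p=\binom{n-p+1}2 .$$
When the matrix size matters we add a superscript $(n)$. The tangent space of the orbit through $x$ is $\{b^Tx+xb: b\in\operatorname{Mat}_n(\mathbb C)\}$. The orbit closures are nested, so every closed $G$-stable nonempty subset is some $Z_s$.

*Example.* For $n=2$ and $x=\begin{pmatrix}x_{11}&x_{12}\\x_{12}&x_{22}\end{pmatrix}$, the orbits are the origin, the punctured cone $x_{11}x_{22}=x_{12}^2$ and the complement of the cone. Their dimensions are $0,2,3$.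

**Local cohomology.** For $Z\subset X$ closed, $H^j_Z(S)$ denotes the $j$-th derived functor of "elements supported on $Z$" applied to $S$. It is a module over the ring $\mathcal D$ of differential operators on $X$.

*Example.* For $n=1$ and $Z=\{0\}\subset\mathbb C$, the only nonzero one is $H^1_{\{0\}}(\mathbb C[x])=\mathbb C[x,x^{-1}]/\mathbb C[x]$.

**Equivariant $\mathcal D$-modules.** A $G$-equivariant $\mathcal D$-module is a $\mathcal D$-module with a rational $G$-action, compatible with the $G$-action on $\mathcal D$, whose differential is the action of the Lie algebra $\mathfrak g$ through $\mathfrak g\to\mathcal D$. The irreducible rational representations of $G$ are the $\mathbb S_\lambda V$ with $\lambda\in\mathbb Z^n_{\rm dom}$, that is, $\lambda_1\ge\dots\ge\lambda_n$.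

*Example.* $S$ is equivariant, and so is the localization $S_{\rm sdet}$ at the symmetric determinant. As representations, $S=\bigoplus\mathbb S_\lambda V$ over all $\lambda$ with even entries and $\lambda_n\ge0$. The element $\operatorname{sdet}^k$ spans the one-dimensional representation of weight $((2k)^n)=(2k,\dots,2k)$. Hence $S_{\rm sdet}$ is the multiplicity-free sum of all $\mathbb S_\lambda V$ with all $\lambda_i$ even.

**The modules $D_p$.** From now on, $0\le p\le n+1$ and $n-p$ is odd. For $p\le n-1$ let $D_p$ be the simple equivariant $\mathcal D$-module supported on $\overline O_p$ with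
$$D_p=\bigoplus_{\lambda\in\mathcal C(p)}\mathbb S_\lambda V,\qquad
\mathcal C(p)=\{\lambda\in\mathbb Z^n_{\rm dom}:\ \lambda_i\text{ even for all } i,\ \ \lambda_{p-1}\ge p-n-1\ge\lambda_{p+1}\},$$
where $\lambda_i=+\infty$ for $i\le 0$ and $\lambda_i=-\infty$ for $i\ge n+1$. Put $D_{n+1}=S$; the same formula holds for it.

*Example.* Let $n=3$. Then $\mathcal C(4)=\{\lambda_3\ge0\}$, $\mathcal C(2)=\{\lambda_1\ge-2\ge\lambda_3\}$ and $\mathcal C(0)=\{-4\ge\lambda_1\}$, always with even entries. An even dominant weight lies in exactly one of these sets: either $\lambda_3\ge 0$, or $\lambda_3\le-2$ and then $\lambda_1\ge-2$ or $\lambda_1\le-4$. So $S_{\rm sdet}$ is, as a representation, $D_4\oplus D_2\oplus D_0$.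

**The modules $Q_p$.** Put
$$Q_{n+1}=S_{\rm sdet},\qquad Q_p=\frac{S_{\rm sdet}}{\langle\operatorname{sdet}^{(p-n+1)/2}\rangle}\quad(0\le p\le n-1),\qquad Q_s=0\ \ (s<0),$$
where $\langle\ \rangle$ denotes the generated $\mathcal D$-submodule.

*Example.* For $n=1$: $Q_0=\mathbb C[x,x^{-1}]/\mathbb C[x]$. For $n=3$: $Q_2=S_{\rm sdet}/S$ and $Q_0=S_{\rm sdet}/\langle\operatorname{sdet}^{-1}\rangle$.

We take the following facts as given. The modules $Q_p$ are indecomposable. There are exact sequences
$$0\to D_p\to Q_p\to Q_{p-2}\to0,\tag{1}$$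
non-split for $p\ge2$, so that $Q_p\cong D_p$ for $p\in\{0,1\}$. Finally, for $0\le p<n$ with $n-p$ odd,
$$H^{c_p}_{\overline O_p}(S)\cong Q_p.\tag{2}$$
Let $e\in\{0,1\}$ with $e\equiv p\pmod 2$. By (1), the constituents (composition factors) of $Q_p$ are $D_p,D_{p-2},\dots,D_e$, each once.

## 2. Is every $H^j_{\overline O_p}(S)$ a direct sum of modules $Q_s$?

By (2) the first local cohomology module is $Q_p$, so for $p\ge 2$ it is not semisimple. What about the later ones? The question, which comes from András C. Lőrincz and Claudiu Raicu, "Borel-Moore homology of determinantal varieties", arXiv:2110.08197 (2021), is whether the $Q_s$ are the only building blocks: for every $p$ with $0\le p<n$ and $n-p$ odd, and every $j$, is $H^j_{\overline O_p}(S)$ a direct sum of modules $Q_s$ with $0\le s\le p$, $s\equiv p\pmod2$? The answer is yes.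

**Theorem A.** Let $0\le p<n$, $n-p$ odd. Every $H^j_{\overline O_p}(S)$ is a quotient of a finite direct sum of copies of $Q_p$, and every such quotient is a direct sum of modules $Q_s$ with $0\le s\le p$, $s\equiv p\pmod2$.

For the multiplicities, recall the Gaussian binomial $\binom ab_Q=\prod_{i=1}^b\frac{1-Q^{a-b+i}}{1-Q^i}$ for $0\le b\le a$. We set $\binom ab_Q=0$ for $0\le a<b$ and $\binom{-1}0_Q=1$. For example, $\binom21_{q^4}=1+q^4$.

**Theorem B.** For $0\le p<n$, $n-p$ odd,
$$\sum_j[H^j_{\overline O_p}(S)]\,q^j=\sum_{\substack{0\le s\le p\\ s\equiv p\,(2)}}[Q_s]\;q^{\binom{n-p+1}2+2(p-s)}\binom{(n-s-3)/2}{(p-s)/2}_{q^4},$$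
where $[Q_s]$ counts direct summands.

## 3. The cases $p=0$ and $p=n-1$, and what constituents cannot see

If $p=0$ (so $n$ is odd), the support is the origin. The coordinates form a regular sequence of length $N$, so only $H^N_{\{0\}}(S)$ is nonzero, and it is $Q_0=D_0$ by (2). If $p=n-1$, the support is the hypersurface $\operatorname{sdet}=0$. The complex $S\to S_{\rm sdet}$ computes the local cohomology, so only $H^1=S_{\rm sdet}/S=Q_{n-1}$ is nonzero. These two cases cover $n\le3$. The case $p=1$ is also short and is done in Section 5; with it, $n=4$ is covered. The first case that is not immediate is $n=5$, $p=2$, where Theorem B predicts $H^6=Q_2$ and $H^{10}=Q_0$.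

A sensible first plan is to compute the constituents of $H^j_{\overline O_p}(S)$ with multiplicity. This stops short of the question, and $n=7$, $p=4$ shows where. Theorem B gives $H^6=Q_4$, $H^{10}=Q_2$, $H^{14}=Q_0$. So $H^{10}$ has the two constituents $D_2$ and $D_0$, each once. The module $D_2\oplus D_0$ has the same two constituents but is not a direct sum of modules $Q_s$: having $D_2$ as its top constituent, such a sum would have to be $Q_2$, and $Q_2$ is not split. Multiplicities do not distinguish the two, so we need a morphism that controls the extension.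

The module structure we want is encoded in the first half of Theorem A. If $H^j$ is a quotient of $Q_p^{\oplus m}$, then pure algebra finishes the proof. We do the algebra first.

## 4. Quotients of $Q_p^{\oplus m}$

**Lemma 1.** Let $0\le p\le n-1$, $n-p$ odd, $W$ a finite-dimensional vector space and $L\subset Q_p\otimes W$ a $\mathcal D$-submodule. Then $(Q_p\otimes W)/L$ is a direct sum of modules $Q_s$, $0\le s\le p$, $s\equiv p\pmod 2$.

The proof attaches to each $D_s$ a one-dimensional representation that occurs in it and in no other $D_t$. A submodule is then determined by linear algebra in $W$.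

**Step 1: a test representation for each $D_s$.** For $s\equiv p$ with $e\le s\le n+1$ put $\omega_s=((s-n-1)^n)$, an even weight. Then $\omega_s\in\mathcal C(s)$, since all its entries equal $s-n-1$. It lies in no other $\mathcal C(t)$ with $t\equiv s$, $0\le t\le n+1$. Indeed, if $t\ge s+2$, then $1\le t-1\le n$, and $s-n-1<t-n-1$ violates $\lambda_{t-1}\ge t-n-1$. If $t\le s-2$, then $1\le t+1\le n$, and $s-n-1>t-n-1$ violates $t-n-1\ge\lambda_{t+1}$. For $n=3$: $\omega_0=(-4,-4,-4)$, $\omega_2=(-2,-2,-2)$, $\omega_4=(0,0,0)$.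

**Step 2: the chain of submodules of $Q_p$.** Put $J_s=\mathcal D\cdot\operatorname{sdet}^{(s-n-1)/2}\subset S_{\rm sdet}$; its generator spans the representation of weight $\omega_s$. By definition $Q_{s-2}=S_{\rm sdet}/J_s$ for $s\ge2$; in particular $Q_p=S_{\rm sdet}/J_{p+2}$. Multiplying the generator by $\operatorname{sdet}$ gives $J_{s+2}\subset J_s$.

For $e\le s\le p$ let $f_s\in Q_p$ be the image of $\operatorname{sdet}^{(s-n-1)/2}$. Since $D_s$ is a constituent of $Q_p$ and contains $\mathbb S_{\omega_s}V$, the $\omega_s$-isotypic component of $Q_p$ is nonzero. As $S_{\rm sdet}$ is multiplicity-free, this component is the line spanned by $f_s$, and $f_s\ne0$. (We always mean the isotypic component of the one-dimensional representation $\mathbb S_{\omega_s}V$, not the weight space.) Put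
$$\bar J_s=\mathcal Df_s=J_s/J_{p+2}\subset Q_p .$$
These decrease as $s$ increases. For $s\ge2$ we get $Q_p/\bar J_s=S_{\rm sdet}/J_s=Q_{s-2}$. For $s=e$: the module $S_{\rm sdet}/J_{e+2}=Q_e\cong D_e$ is simple, and it contains the image of $\operatorname{sdet}^{(e-n-1)/2}$. This image is nonzero by the isotypic argument just given, applied to $Q_e$. Hence $J_e+J_{e+2}=S_{\rm sdet}$, so $J_e=S_{\rm sdet}$ and $Q_p/\bar J_e=0=Q_{e-2}$.

**Step 3: a submodule is a flag in $W$.** A $\mathcal D$-submodule $L$ of $Q_p\otimes W$ is stable under $\mathfrak g$, because $\mathfrak g$ acts through $\mathcal D$. Since $G$ is connected, it is $G$-stable. Put $L_s=\{w\in W:f_s\otimes w\in L\}$. If $w\in L_s$, then $\bar J_s\otimes w\subset L$, and it contains $f_{s+2}\otimes w$. So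
$$L_e\subset L_{e+2}\subset\dots\subset L_p\subset W,\qquad L':=\sum_s\bar J_s\otimes L_s\subset L .$$
We claim $L=L'$. Otherwise $L/L'$ has a constituent $D_s$ with $e\le s\le p$, $s\equiv p$, so $\mathbb S_{\omega_s}V$ occurs in $L/L'$. But the $\omega_s$-isotypic component of $L$ is $L\cap(f_s\otimes W)=f_s\otimes L_s\subset L'$, a contradiction.

**Step 4: splitting the quotient.** Choose a basis of $W$ adapted to the flag. For a basis vector $w$ let $s(w)$ be the least $s$ with $w\in L_s$, or $\infty$ if there is none, and put $\bar J_\infty=0$. Since the $\bar J_s$ decrease, $L=\sum_s\bar J_s\otimes L_s=\bigoplus_w\bar J_{s(w)}\otimes w$. Hence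
$$(Q_p\otimes W)/L=\bigoplus_wQ_p/\bar J_{s(w)},$$
and each summand is $Q_{s(w)-2}$ (zero if $s(w)=e$) or $Q_p$. $\square$

So Theorem A reduces to one statement: *$H^j_{\overline O_p}(S)$ is a quotient of some $Q_p^{\oplus m}$.*

## 5. Perverse cohomology of $\mathbb C_{Z_p}$, and the endomorphisms it lacks

Sheaves are bounded complexes of $\mathbb C$-vector spaces in the classical topology. *Orbit-constructible* means that the cohomology sheaves have finite rank and are locally constant on the $G$-orbits. The orbits form a Whitney stratification: Whitney's conditions hold at a generic point of each orbit, hence everywhere by homogeneity. Let $\mathbb D$ be Verdier duality. Recall that $F\in{}^pD^{\le0}$ means $\dim\operatorname{supp}H^i(F)\le-i$ for all $i$, that $F\in {}^pD^{\ge0}$ means $\mathbb DF\in{}^pD^{\le0}$, and that perverse sheaves satisfy both. The perverse cohomology functors are ${}^pH^i$.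

*Examples.* $\mathbb C_X[N]$ is perverse. So is the skyscraper $\delta_0$ with stalk $\mathbb C$ at $0$, and every perverse sheaf supported at the point $0$ is $\delta_0^{\oplus m}$.

**Translation.** Under the Riemann–Hilbert correspondence, $DR(S)=\mathbb C_X[N]$ and $DR(R\Gamma_{Z_p}S)=R\Gamma_{Z_p}\mathbb C_X[N]$. Since the dualizing complex of $X$ is $\mathbb C_X[2N]$, we have $\mathbb D(\mathbb C_{Z_p})=R\Gamma_{Z_p}\mathbb C_X[2N]$, so $DR(R\Gamma_{Z_p}S)=\mathbb D(\mathbb C_{Z_p})[-N]$. Put $P_p^i={}^pH^i(\mathbb C_{Z_p})$. Taking ${}^pH^j$ gives $DR(H^j_{Z_p}(S))=\mathbb D(P_p^{N-j})$, that is,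
$$DR\big(H^{c_p+k}_{Z_p}(S)\big)=\mathbb D\big(P_p^{d_p-k}\big).\tag{3}$$
Since $\mathbb C_{Z_p}\in{}^pD^{\le d_p}$, the right side vanishes for $k<0$. For $n-p$ odd, (2) says $DR(Q_p)\cong\mathbb D(P_p^{d_p})$.

*Example: $p=1$, $n$ even.* The map $\mathbb C^n\to Z_1$, $v\mapsto vv^T$, is finite with fibers $\{\pm v\}$. So the pushforward of $\mathbb C_{\mathbb C^n}[n]$ is perverse, and its $\pm1$-invariant direct summand is $\mathbb C_{Z_1}[n]$. Hence $\mathbb C_{Z_1}[n]$ is perverse, $P_1^i=0$ for $i\ne n=d_1$, and the only nonzero $H^j_{Z_1}(S)$ is $H^{c_1}=Q_1$.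

**What is needed, and the obvious attempt.** By (3), a surjection $Q_p^{\oplus m}\to H^{c_p+k}_{Z_p}(S)$ is the same as an injection $P_p^{d_p-k}\to(P_p^{d_p})^{\oplus m}$. So we want maps of degree $k$ between perverse cohomology sheaves of $\mathbb C_{Z_p}$. Such maps come from morphisms $\mathbb C_{Z_p}\to\mathbb C_{Z_p}[k]$, and here the attempt stops:
$$\operatorname{Hom}(\mathbb C_{Z_p},\mathbb C_{Z_p}[k])=H^k(Z_p;\mathbb C)=0\quad(k>0),$$
because $Z_p$ is a cone and hence contractible.

**Replacing $Z_p$ by the open orbit.** Let $j_p:O_p\hookrightarrow X$ and $B_p=j_{p!}\mathbb C_{O_p}$. Then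
$$\operatorname{Hom}(B_p,B_p[k])=H^k(O_p;\mathbb C),$$
and this is often nonzero. For instance, for $n=5$, $p=2$ the second Chern class of the bundle $x\mapsto\operatorname{im}x$ on $O_2$ is nonzero, as Section 10 shows. For $\eta\in H^k(O_p;\mathbb C)$ we write again $\eta:B_p\to B_p[k]$ for $j_{p!}\eta$. The price is that $B_p$ differs from $\mathbb C_{Z_p}$ by the triangle
$$B_p\to\mathbb C_{Z_p}\to\mathbb C_{Z_{p-1}}\to.\tag{4}$$
The idea that makes this work is a *parity theorem*: constituents of ${}^pH^i(\mathbb C_{Z_p})$ have supports $\overline O_s$ with $s\equiv p\pmod2$ only. Then the third term of (4) only involves ranks of the wrong parity, and cup products descend from $B_p$ to $\mathbb C_{Z_p}$. Both the parity theorem and the injectivity are checked at one point by cutting with a slice to reach the origin, and by measuring at the origin with a functor $\Psi$ that turns everything into the topology of real positive semidefinite matrices.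

## 6. Equivariant perverse sheaves and normal slices

We use this textbook fact about a smooth morphism $f$ of relative dimension $\delta$: the functor $f^*[\delta]$ is exact for the perverse $t$-structures. If $f$ is surjective it is conservative. If moreover its fibers are connected, it is fully faithful on perverse sheaves, and its essential image is closed under subquotients. We apply this to $\mathrm{pr}_2:G\times Y\to Y$.

Let $\mathrm{act},\mathrm{pr}_2:G\times X\to X$ and $\epsilon:X\to G\times X$, $x\mapsto(1,x)$. An *equivariant structure* on a perverse sheaf $P$ is an isomorphism $\theta:\mathrm{act}^*P\to\mathrm{pr}_2^*P$ with $\epsilon^*\theta=\mathrm{id}$. For example, $\mathrm{act}^{-1}(Z_p)=G\times Z_p$, so $\mathrm{act}^*\mathbb C_{Z_p}=\mathrm{pr}_2^*\mathbb C_{Z_p}$ tautologically, as complexes; similarly for $B_p$.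

**Lemma 2.** (i) An equivariant structure is unique. (ii) Subquotients of equivariant perverse sheaves are equivariant, compatibly. (iii) Every morphism between equivariant perverse sheaves is compatible with $\theta$. (iv) All ${}^pH^i(\mathbb C_{Z_p})$ and ${}^pH^i(B_p)$ are equivariant, with $\theta$ induced by the tautological isomorphisms.

*Proof.* (iii) Let $f:P\to P'$. The maps $\mathrm{pr}_2^*f$ and $\theta'\circ\mathrm{act}^*f\circ\theta^{-1}$ from $\mathrm{pr}_2^*P$ to $\mathrm{pr}_2^*P'$ are both of the form $\mathrm{pr}_2^*(\cdot)$ by full faithfulness. Both restrict to $f$ under $\epsilon^*$, so they agree. (i) Apply the same argument to the identity of $P$ with two structures. (ii) Let $P'\subset P$. Then $\theta(\mathrm{act}^*P')\subset\mathrm{pr}_2^*P$ equals $\mathrm{pr}_2^*P''$ for some $P''\subset P$. Applying $\epsilon^*$ to $\mathrm{act}^*P'\cong\mathrm{pr}_2^*P''$ gives an isomorphism $P'\cong P''$ over $P$, so $P''=P'$. Thus $\theta$ restricts to $P'$ and descends to $P/P'$. The condition $\epsilon^*\theta=\mathrm{id}$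 is inherited because $P'\to P$ is mono and $P\to P/P'$ is epi. (iv) Since $\mathrm{act}$ and $\mathrm{pr}_2$ are smooth of relative dimension $\dim G$, their pullbacks shifted by $\dim G$ commute with perverse truncation. So the isomorphism $\theta_F:\mathrm{act}^*F\to\mathrm{pr}_2^*F$ for $F=\mathbb C_{Z_p}$ or $B_p$ induces isomorphisms for ${}^p\tau_{\le i}F$ and ${}^pH^i(F)$. Under $\epsilon^*$ the one for ${}^p\tau_{\le i}F$ becomes an endomorphism of ${}^p\tau_{\le i}F$ that is compatible with $\mathrm{id}_F$. It is the identity, because $\operatorname{Hom}({}^p\tau_{\le i}F,{}^p\tau_{\le i}F)=\operatorname{Hom}({}^p\tau_{\le i}F,F)$. For ${}^pH^i(F)={}^pH^i({}^p\tau_{\le i}F)$, the truncation ${}^p\tau_{\le i}F\to{}^pH^i(F)[-i]$ induces a bijection from $\operatorname{End}({}^pH^i(F)[-i])$ to $\operatorname{Hom}({}^p\tau_{\le i}F,{}^pH^i(F)[-i])$, and the same conclusion holds. $\square$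

The simple equivariant perverse sheaves are the $IC(\overline O_s,\mathcal L)$ with $\mathcal L$ an irreducible equivariant local system on $O_s$. The support of a nonzero equivariant perverse sheaf is a single $\overline O_s$.

**Slices.** Let $\iota:T_s=\{\operatorname{diag}(I_s,x'')\}\hookrightarrow X$, so $T_s\cong\operatorname{Sym}_{n-s}(\mathbb C)$, with $\operatorname{diag}(I_s,0)$ playing the role of the origin. We have $\dim T_s=c_s=N-d_s$.

**Lemma 3.** The functor $\iota^*[-d_s]$ is exact from equivariant perverse sheaves on $X$ to perverse sheaves on $T_s$. If $F$ has equivariant perverse cohomology sheaves, then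
$$\iota^*\,{}^pH^i(F)[-d_s]={}^pH^{i-d_s}(\iota^*F),$$
naturally in $F$, also for morphisms $F\to F'[k]$ and for the long exact sequences of triangles. Moreover
$$\iota^*P_p^{(n),i}[-d_s]=P_{p-s}^{(n-s),\,i-d_s},\qquad \iota^*B_p^{(n)}=B_{p-s}^{(n-s)},\qquad d_p^{(n)}-d_s^{(n)}=d_{p-s}^{(n-s)},\tag{5}$$
the triangle (4) for $(n,p)$ restricts to the one for $(n-s,p-s)$, and $\eta$ restricts to $\eta|_{O_p\cap T_s}$. An equivariant perverse sheaf with support exactly $\overline O_s$ goes to $\delta_0^{\oplus m}$ with $m>0$.

*Proof.* Consider $\alpha:G\times T_s\to X$, $(g,x)\mapsto g\cdot x$. At $x=\operatorname{diag}(I_s,x'')$ take $b=\begin{pmatrix}\beta_1&\beta_2\\0&0\end{pmatrix}$. Then $b^Tx+xb=\begin{pmatrix}\beta_1+\beta_1^T&\beta_2\\\beta_2^T&0\end{pmatrix}$, so the tangent space of the orbit contains all symmetric matrices with zero lower right block. Together with the tangent space of $T_s$ these span everything. By homogeneity $\alpha$ is smooth, of relative dimension $\dim G+\dim T_s-N=\dim G-d_s$.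

Let $P$ be equivariant perverse. Pulling $\theta$ back along $\mathrm{id}\times\iota$ gives $\alpha^*P\cong\mathrm{pr}_2^*\iota^*P$ on $G\times T_s$. The left side shifted by $\dim G-d_s$ is perverse, so $\mathrm{pr}_2^*(\iota^*P[-d_s])[\dim G]$ is perverse. As $\mathrm{pr}_2^*[\dim G]$ is $t$-exact and conservative, $\iota^*P[-d_s]$ is perverse. Hence $\iota^*[-d_s]$ is exact on equivariant perverse sheaves. It carries the perverse truncation triangles of $F$ to triangles of the same kind, so they are the truncation triangles of $\iota^*F[-d_s]$. This gives the displayed identity and its naturality.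

Since $\operatorname{rank}\operatorname{diag}(I_s,x'')=s+\operatorname{rank}x''$, we have $T_s\cap O_t\cong O_{t-s}^{(n-s)}$. This gives the statements on (4), $B_p$ and $P_p^i$; the one on $\eta$ is base change for $j_{p!}$. The dimension formula holds because $d_{p-s}^{(n-s)}=\dim T_s-\binom{n-p+1}2=N-d_s-c_p=d_p-d_s$. Finally, let $P$ have support exactly $\overline O_s$. Then $\iota^*P[-d_s]$ is supported at the point $T_s\cap\overline O_s$, so it is $\delta_0^{\oplus m}$, and $m>0$ because $P|_{O_s}$ is a nonzero shifted local system. $\square$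

## 7. Relative cohomology of $X$ modulo the trace-one hyperplane

Let $\ell=\operatorname{tr}:X\to\mathbb C$ and $X_1=\ell^{-1}(1)$. For orbit-constructible $F$ put
$$\Psi^i(F)=H^i(X,X_1;F),$$
the cohomology of the cone of $R\Gamma(X,F)\to R\Gamma(X_1,F)$ shifted by $-1$, that is, of $R\Gamma(X,h_!h^*F)$ with $h$ the inclusion of $X\setminus X_1$. It is a cohomological functor of $F$.

*Example.* Let $n=1$, so $X=\mathbb C$, $X_1=\{1\}$. Then $\Psi^*(\mathbb C_X)=0$. Both $\Psi^*(\delta_0)$ and $\Psi^*(B_1[1])$ are $\mathbb C$ in degree $0$, in accordance with the exact sequence $0\to\delta_0\to B_1[1]\to\mathbb C_X[1]\to0$ of perverse sheaves.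

**Lemma 4.** If $P$ is perverse and orbit-constructible, then $\Psi^i(P)=0$ for $i\ne0$. Hence $\Psi^0$ is exact on such perverse sheaves, and $\Psi^i(F)=\Psi^0({}^pH^i(F))$ naturally in $F$, also for morphisms $F\to F'[k]$. Moreover $\Psi^0(\delta_0)=\mathbb C$.

The proof identifies $\Psi$ with vanishing cycles of $\ell$ at the origin.

**Step 1: transversality.** Let $0\ne x\in O_s$. On $T_xO_s=\{b^Tx+xb\}$ we have $\operatorname{tr}(b^Tx+xb)=2\operatorname{tr}(xb)$, which is not identically $0$ in $b$. So $\ell|_{O_s}$ is submersive at $x$, and all $\ell^{-1}(\delta)$, $\delta\ne0$, are transverse to the orbits.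

**Step 2: homotheties.** This step replaces $X_1$ by a nearby fiber. Orbits are stable under $x\mapsto cx$, $c>0$. Let $\kappa:\mathbb R_{>0}\times X\to X$, $(c,x)\mapsto cx$. The cohomology sheaves of $\kappa^*F$ are locally constant along the contractible fibers of $\mathrm{pr}_2$, so $\kappa^*F\cong\mathrm{pr}_2^*R\mathrm{pr}_{2*}\kappa^*F$. Restricting to $\{c\}\times X$ and to $\{1\}\times X$ shows that pulling $F$ back along $x\mapsto cx$ gives a complex isomorphic to $F$. Multiplication by $\delta>0$ sends $X_1$ to $\ell^{-1}(\delta)$. Hence $\Psi^i(F)\cong H^i(X,\ell^{-1}(\delta);F)$ for every $\delta>0$.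

**Step 3: cutting with balls.** Let $\rho(x)=|x|^2$ (sum of squared absolute values of the entries) and $\mathbb B_\varepsilon=\{\rho<\varepsilon^2\}$. On each orbit other than $\{0\}$ the function $\rho$ is submersive: use the scaling direction, which is tangent to the orbit. As $\rho$ is proper, Thom's first isotopy lemma on $X\setminus\{0\}$ gives $R\Gamma(X,F)=R\Gamma(\mathbb B_\varepsilon,F)=F_0$ for all $\varepsilon>0$.

On each semialgebraic manifold $O_s\cap X_1$ the set of critical values of $\rho$ is semialgebraic of measure $0$, hence finite. These manifolds form a Whitney stratification of $X_1$ by Step 1. So there is $\varepsilon_0$ such that $\rho:X_1\cap\{\rho>\varepsilon_0^2\}\to(\varepsilon_0^2,\infty)$ is a proper stratified submersion. By Thom's lemma, $R\Gamma(X_1,F)\to R\Gamma(X_1\cap\mathbb B_\varepsilon,F)$ is an isomorphism for $\varepsilon>\varepsilon_0$. Rescaling by $\delta$, the map $R\Gamma(\ell^{-1}(\delta),F)\to R\Gamma(\ell^{-1}(\delta)\cap\mathbb B_\varepsilon,F)$ is an isomorphism if $\varepsilon/\delta>\varepsilon_0$.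 For $0<\delta\ll\varepsilon\ll1$ the target is the stalk $(\psi_\ell F)_0$ of nearby cycles. Therefore
$$\Psi^i(F)\cong H^i\big((\varphi_\ell F[-1])_0\big),$$
where $\varphi_\ell F$ is the cone of $F|_{\ell^{-1}(0)}\to\psi_\ell F$.

**Step 4: perversity.** By Step 1, $\ell$ is a stratified submersion near every $0\ne x\in\ell^{-1}(0)$, so $\varphi_\ell F$ vanishes there. If $P$ is perverse, then $\varphi_\ell P[-1]$ is perverse, because $\varphi_f[-1]$ is $t$-exact for every holomorphic function $f$. Being supported at $0$, it is concentrated in degree $0$. So $\Psi^i(P)=0$ for $i\ne0$. Exactness of $\Psi^0$ and the formula for $\Psi^i(F)$, with its naturality, follow from the long exact sequences of the perverse truncation triangles. Finally $\Psi^0(\delta_0)=\mathbb C$ since $0\notin X_1$. $\square$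

**The action of $O(n)$.** A real orthogonal matrix $\tau\in O(n)\subset G$ acts on $X$ by $x\mapsto\tau x\tau^T$ and preserves $\ell$, hence the pair $(X,X_1)$. It acts on $\Psi^i(\mathbb C_{Z_p})$ by pullback, and on $\Psi^0(P)$ for $P$ equivariant perverse by pullback followed by $\theta|_{\{\tau\}\times X}$. By Lemma 2 these actions are compatible with subquotients and with $\Psi^i(\mathbb C_{Z_p})=\Psi^0(P_p^i)$.

Suppose $\delta_0$ is a constituent of an equivariant perverse sheaf. Its equivariant structure is an automorphism of the constant sheaf $\mathbb C_G$ that equals $1$ at $1\in G$. It is trivial, because $G$ is connected. So *every $\tau\in O(n)$, including those with $\det\tau=-1$, acts trivially on the corresponding $\Psi^0(\delta_0)=\mathbb C$*.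

## 8. Retraction of $X_1$ onto real positive semidefinite matrices

Let $\Sigma_p$ be the compact set of real positive semidefinite $n\times n$ matrices of trace $1$ and rank $\le p$, and $\Sigma_p^\circ=\Sigma_p\setminus\Sigma_{p-1}$.

*Example.* For $n=2$, $\Sigma_2=\left\{\tfrac12\begin{pmatrix}1+a&b\\b&1-a\end{pmatrix}:a^2+b^2\le1\right\}$ is a disc and $\Sigma_1$ is its boundary circle. In general $\Sigma_n$ is a compact convex body in the affine space of real symmetric matrices of trace $1$, and $\Sigma_{n-1}$ is its boundary, a sphere of dimension $N-2$.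

**Lemma 5.** There is an $O(n)$-equivariant deformation retraction $h_t$ ($t$ from $1$ to $0$) of $X_1$ onto $\Sigma_n$ with $h_t(Z_p\cap X_1)\subset Z_p\cap X_1$ for all $p,t$. Hence $Z_p\cap X_1$ deformation retracts onto $\Sigma_p$.

We write a symmetric matrix as $A^TA$ with $A$ nearly unique, and shrink the imaginary part of $A$. Let
$$\mathcal M=\{A\in\operatorname{Mat}_n(\mathbb C):AA^*\text{ real}\},\qquad\pi:\mathcal M\to X,\quad A\mapsto A^TA .$$

**Step 1: $\pi$ is surjective.** By Takagi's factorization, $x=U^TDU$ with $U$ unitary and $D\ge0$ diagonal. Take $A=D^{1/2}U$: then $AA^*=D$ and $A^TA=x$.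

**Step 2: $\pi$ is proper and $\operatorname{rank}A=\operatorname{rank}\pi(A)$.** Let $A\in\mathcal M$. The matrix $AA^*$ is real symmetric. After left multiplication of $A$ by an element of $O(n)$, which does not change $A^TA$, we have $AA^*=D$ diagonal. The rows of $A$ are then orthogonal, so $A=D^{1/2}U$ with $U$ unitary, and $x=A^TA=U^TDU$. Since $xx^*=U^TD^2\overline U$, the diagonal of $D$ consists of the singular values of $x$. Hence $|A|^2=\operatorname{tr}D$ is the sum of the singular values of $x$, and the ranks agree. As $\mathcal M$ is closed, preimages of compact sets are compact.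

**Step 3: the fibers of $\pi$ are left $O(n)$-orbits.** Let $A^TA=A'^TA'=x$ have rank $s$. After left $O(n)$-multiplications both give the same decreasingly ordered $D$. Discarding zero rows, $A=D^{1/2}U$, $A'=D^{1/2}U'$, where now $D>0$ is $s\times s$ and $U,U'$ are $s\times n$ with orthonormal rows spanning the row space of $x$. So $U'=RU$ with $R\in U(s)$. From $U^TDU=U^TR^TDRU$ and $\overline UU^T=I=UU^*$ we get $R^TDR=D$. Since $R^T=\overline R^{-1}$, this reads $DR=\overline RD$, i.e. $d_iR_{ij}=\overline{R_{ij}}\,d_j$. Taking absolute values, $R_{ij}=0$ unless $d_i=d_j$, and then $R_{ij}$ is real. So $R\in O(s)$ commutes with $D$, and $A'=D^{1/2}RU=RA$. Extending $R$ by the identity on the zero rows gives an element of $O(n)$.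

**Step 4: the homotopy.** Write $A=B+iC$ with $B,C$ real. Since $AA^*=BB^T+CC^T+i(CB^T-BC^T)$, we have $A\in\mathcal M$ iff $CB^T=BC^T$. Also $\operatorname{tr}A^TA=|B|^2-|C|^2+2i\operatorname{tr}(B^TC)$, so $\operatorname{tr}A^TA=1$ iff $|B|^2-|C|^2=1$ and $\operatorname{tr}B^TC=0$. For such $A$ put
$$A_t=\frac{\sqrt{1+t^2|C|^2}}{|B|}\,B+itC ,$$
which makes sense as $|B|\ge1$. Then $A_t\in\mathcal M$ and $\operatorname{tr}A_t^TA_t=(1+t^2|C|^2)-t^2|C|^2=1$. Moreover $A_1=A$, and the construction commutes with left and right multiplication by $O(n)$. By Step 3, $h_t(A^TA)=A_t^TA_t$ is well defined on $X_1$; it is $O(n)$-equivariant by commutation with right multiplication. Since $\pi\times\mathrm{id}_{[0,1]}$ is a proper surjection, it is a quotient map, so $h$ is jointly continuous. We have $h_0(x)=B^TB/|B|^2\in\Sigma_n$. If $x\in\Sigma_n$, we may take $A=x^{1/2}$ real, so $C=0$, $|B|=1$ and $h_t(x)=x$.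

**Step 5: ranks do not increase.** For $A=B+iC\in\mathcal M$ the matrix $AA^*$ is real positive semidefinite of rank $\operatorname{rank}A$, so
$$n-\operatorname{rank}A=\dim\{v\in\mathbb R^n:v^TAA^*v=0\}=\dim\{v\in\mathbb R^n:B^Tv=0=C^Tv\},$$
because $v^TAA^*v=|A^*v|^2=|B^Tv|^2+|C^Tv|^2$. The same formula holds for $A_t$, and the space on the right can only grow on passing from $A$ to $A_t$. So $\operatorname{rank}A_t\le\operatorname{rank}A$, and by Step 2 $h_t$ preserves $Z_p\cap X_1$. In particular $h_0(Z_p\cap X_1)\subset\Sigma_n\cap Z_p=\Sigma_p$. $\square$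

**Consequences.** Let $p\ge1$. Since $Z_p$ is a cone, $\Psi^i(\mathbb C_{Z_p})=H^i(Z_p,Z_p\cap X_1;\mathbb C)$ gives
$$\Psi^i(\mathbb C_{Z_p})=\tilde H^{i-1}(\Sigma_p;\mathbb C)\qquad(O(n)\text{-equivariantly}).\tag{6}$$
Next, $R\Gamma(X,B_p)=(B_p)_0=0$ (by Step 3 of Lemma 4), so $\Psi^i(B_p)=H^{i-1}(X_1;B_p)$. Compare the long exact sequences of (4) on $X_1$ and on $\Sigma_p$. By Lemma 5 for $p$ and $p-1$ and the five lemma, restriction to $\Sigma_p$ is an isomorphism
$$\Psi^i(B_p)\cong H^{i-1}(\Sigma_p;B_p|_{\Sigma_p})=H_c^{i-1}(\Sigma_p^\circ;\mathbb C),\tag{7}$$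
since $B_p|_{\Sigma_p}$ is the extension by zero of the constant sheaf from the open subset $\Sigma_p^\circ$ of the compact space $\Sigma_p$. By base change, for $\eta\in H^k(O_p)$ the restriction to $\Sigma_p$ of $\eta:B_p\to B_p[k]$ is the extension by zero of $\eta|_{\Sigma_p^\circ}$. So under (7) the map $\Psi^i(B_p)\to\Psi^{i+k}(B_p)$ induced by $\eta$ is, up to sign, cup product with $\eta|_{\Sigma_p^\circ}$.

## 9. A reflection on $\Sigma_p$, and the parity of supports

The functor $\Psi^0$ alone does not recognize $\delta_0$. For $n=2$, $p=1$ we have $P_1^2=\mathbb C_{Z_1}[2]$, and it is simple with support $Z_1$ (its dual is $DR(D_1)$). Yet $\Psi^0(P_1^2)=\tilde H^1(\Sigma_1)=H^1(S^1)\ne0$. But the reflection $\tau=\operatorname{diag}(1,-1)$ acts on the circle by $b\mapsto-b$, hence by $-1$ on $H^1$, and we have just seen that on a constituent $\delta_0$ it would act by $+1$. This works for every odd $p$.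

**Lemma 6.** Let $p$ be odd, $1\le p\le n$, and $\tau\in O(n)$ a reflection. Then $\tilde H^*(\Sigma_p;\mathbb Q)^\tau=0$.

*Check for $p=n-1$, $n$ even.* Here $\Sigma_{n-1}$ is the boundary sphere of the convex body $\Sigma_n$. The reflection $\operatorname{diag}(-1,1,\dots,1)$ changes the sign of the $n-1$ coordinates $x_{1j}$, $j\ge2$, so it has degree $(-1)^{n-1}=-1$ on the sphere.

*Proof.* We use induction on odd $p$, with $n$ fixed and rational coefficients throughout. The plan is to compare $\Sigma_p$, a quotient of a sphere by $O(p)$, with the corresponding Borel construction.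

**Step 1: the Borel construction.** Let $\mathbb S$ be the unit sphere of $\operatorname{Mat}_{p\times n}(\mathbb R)$. The map $\mathbb S\to\Sigma_p$, $B\mapsto B^TB$, is surjective, and its fibers are the left $O(p)$-orbits. If $B$ has rank $s$, its stabilizer consists of the orthogonal maps fixing the $s$-dimensional column space of $B$ pointwise, so it is conjugate to $O(p-s)$. Also $\Sigma_p$ is connected: it is the image of a connected sphere if $pn\ge2$, and a point if $p=n=1$.

Fix $m$. Let $E$ be the Stiefel manifold of orthonormal $p$-frames in a large Euclidean space. It is compact with free $O(p)$-action and can be taken $m$-connected. As $E/O(k)\to BO(k)$ has fiber $E$, we have $H^b(E/O(k))=H^b(BO(k))$ for $b\le m$, $k\le p$. Let $Y=\mathbb S\times_{O(p)}E$ and let $f:Y\to\Sigma_p$ be the induced map; it is proper since $Y$ is compact. Its fiber over $x$ of rank $s$ is $E/O(p-s)$. The reflection acts on $\mathbb S$ by $B\mapsto B\tau^T$, which commutes with $O(p)$, hence it acts on $Y$, and $f$ is $\tau$-equivariant.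

**Step 2: the sheaves $R^bf_*\mathbb Q$.** Let $\mathsf p_i\in H^{4i}(Y)$ be the Pontryagin classes of the tautological rank $p$ bundle, pulled back along $Y\to E/O(p)$. They are $\tau$-invariant, since $\tau$ acts on $Y$ over $E/O(p)$. Restricted to a fiber $E/O(p-s)$, the tautological bundle $E\times_{O(p)}\mathbb R^p$ becomes the tautological bundle of rank $p-s$ plus a trivial bundle. So $\mathsf p_i$ restricts to the universal class $\mathsf p_i$, which is $0$ if $2i>p-s$. Recall $H^*(BO(k))=\mathbb Q[\mathsf p_1,\dots,\mathsf p_{\lfloor k/2\rfloor}]$.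

For a monomial $\beta$ in $\mathsf p_1,\dots,\mathsf p_{(p-1)/2}$ let $i(\beta)$ be its largest index, with $i(1)=0$. The section of $R^bf_*\mathbb Q$ given by $\beta$, $b=\deg\beta$, vanishes at points of rank $s>p-2i(\beta)$, that is, off the closed set $\Sigma_{p-2i(\beta)}$. So it gives a map $\mathbb Q_{\Sigma_{p-2i(\beta)}}\to R^bf_*\mathbb Q$. By proper base change the stalk of $R^bf_*\mathbb Q$ at a point of rank $s$ is $H^b(E/O(p-s))$. For $b\le m$ it has as basis the monomials of degree $b$ in $\mathsf p_1,\dots,\mathsf p_{\lfloor(p-s)/2\rfloor}$, that is, those $\beta$ with $2i(\beta)\le p-s$. Comparing stalks, we get $\tau$-equivariantly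
$$\bigoplus_{\deg\beta=b}\mathbb Q_{\Sigma_{p-2i(\beta)}}\xrightarrow{\ \sim\ }R^bf_*\mathbb Q\qquad(b\le m).$$
Note that $p-2i(\beta)$ is odd and at least $1$. For $p=1$ only $\beta=1$ exists, so $R^bf_*\mathbb Q=0$ for $1\le b\le m$.

**Step 3: $H^*(Y)^\tau$.** The map $Y\to E/O(p)$ is the sphere bundle of a vector bundle with fiber $\operatorname{Mat}_{p\times n}(\mathbb R)=\mathbb R^p\otimes\mathbb R^n$. On this fiber $\tau$ acts with determinant $(-1)^p=-1$; this is where $p$ odd enters. So $\tau$ acts by $-1$ on the orientation sheaf of the bundle. By the twisted Thom isomorphism, it acts by $-1$ on the cohomology of the pair (disc bundle, $Y$). On $H^*(\text{disc bundle})=H^*(E/O(p))$ it acts trivially. Taking $\tau$-invariants in the sequence of the pair gives $H^k(Y)^\tau\cong H^k(E/O(p))$ for all $k$.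

**Step 4: the Leray spectral sequence.** Take $\tau$-invariants (an exact operation) in $E_2^{a,b}=H^a(\Sigma_p;R^bf_*\mathbb Q)\Rightarrow H^{a+b}(Y)$. Each row with $1\le b\le m$ is a sum of $H^a(\Sigma_{p'})$ with $p'<p$ odd. By induction its invariants are concentrated in column $a=0$, of dimension the number of monomials of degree $b$, namely $\dim H^b(BO(p))$. They are spanned by the sections coming from global classes $\beta\in H^b(Y)$, so they are permanent cycles. A differential into row $0$ in total degree at most $m$ starts in a row $b$ with $1\le b\le m$, hence in column $0$, and is zero. So for $0<k\le m$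
$$\dim H^k(Y)^\tau=\dim H^k(\Sigma_p)^\tau+\dim H^k(BO(p)).$$
By Step 3 the left side is $\dim H^k(BO(p))$. Hence $H^k(\Sigma_p)^\tau=0$ for $0<k\le m$. As $m$ was arbitrary and $\Sigma_p$ is connected, the lemma follows. $\square$

**Proposition 7.** For all $0\le p\le n$ and all $i$, every constituent of $P_p^i={}^pH^i(\mathbb C_{Z_p})$ has support $\overline O_s$ with $s\equiv p\pmod2$.

*Proof.* Suppose a constituent has support $\overline O_s$ with $p-s$ odd. By Lemma 3, $\delta_0$ is a constituent of $P_{p-s}^{(n-s),i-d_s}$. Renaming, we may assume $s=0$ and $p$ odd. Let $\tau$ be a reflection. By exactness of $\Psi^0$ and the end of Section 7, $\Psi^0(P_p^i)$ has a $\tau$-stable subquotient $\mathbb C$ on which $\tau$ acts trivially. As $\tau$ has order $2$, taking invariants is exact, so $\Psi^0(P_p^i)^\tau\ne0$. But $\Psi^0(P_p^i)=\Psi^i(\mathbb C_{Z_p})=\tilde H^{i-1}(\Sigma_p;\mathbb C)$ by (6), and this has no $\tau$-invariants by Lemma 6. This is a contradiction. $\square$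

## 10. Cup products embed $P_p^{d-k}$ into copies of $P_p^d$

We now prove Theorem A. Let $n-p$ be odd. The case $p=0$ was done in Section 3, so let $1\le p\le n-1$, $d=d_p$ and $k\ge0$.

**Step 1: cup products descend to $\mathbb C_{Z_p}$.** We have $d_{p-1}=d-(n-p+1)\le d-2$ and $\mathbb C_{Z_{p-1}}\in{}^pD^{\le d_{p-1}}$. So (4) gives ${}^pH^d(B_p)\cong P_p^d$. In the exact sequence
$${}^pH^{d-k-1}(\mathbb C_{Z_{p-1}})\to{}^pH^{d-k}(B_p)\xrightarrow{\,u\,}P_p^{d-k}\to{}^pH^{d-k}(\mathbb C_{Z_{p-1}})$$
the last map is $0$: by Proposition 7 the constituents of its source have supports $\overline O_s$ with $s\equiv p$, and those of its target have $s\equiv p-1$. So $u$ is surjective, and $\ker u$ has only constituents with $s\equiv p-1$. For $\eta\in H^k(O_p)$ the map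
$${}^pH^{d-k}(\eta):{}^pH^{d-k}(B_p)\to{}^pH^d(B_p)=P_p^d$$
kills $\ker u$, again by Proposition 7 (parity of constituents). Hence there is a unique
$$\bar\eta:P_p^{d-k}\to P_p^d\qquad\text{with}\qquad\bar\eta\circ u={}^pH^{d-k}(\eta).\tag{8}$$

**Step 2: compatibility with slices.** The same construction applies to $(n-s,p-s)$ for $s<p$; for $p-s=0$ it applies trivially, with $B_0=\mathbb C_{Z_0}=\delta_0$. By Lemma 3 the exact functor $\iota^*[-d_s]$ carries $u$ to the corresponding $u$, the identification ${}^pH^d(B_p)=P_p^d$ to the corresponding one, and ${}^pH^{d-k}(\eta)$ to the map for $\eta|_{O_p\cap T_s}$. Since $u$ is an epimorphism, it carries $\bar\eta$ to $\overline{\eta|_{O_p\cap T_s}}$.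

**Proposition 8.** $K:=\bigcap_{\eta\in H^k(O_p)}\ker\bar\eta=0$ in $P_p^{d-k}$.

*Proof.* Suppose $K\ne0$.

**Step 3: reduction to the origin.** $K$ is equivariant by Lemma 2, with support $\overline O_s$ for some $s\le p$, and $s\equiv p\pmod2$ by Proposition 7. Put $n'=n-s$ (odd), $p'=p-s$ (even), $d'=d_{p'}^{(n')}$. By Lemma 3 and (5), $K':=\iota^*K[-d_s]\cong\delta_0^{\oplus m}$, $m>0$, is a subobject of $P_{p'}^{(n'),d'-k}$, and by Step 2 it is killed by $\overline{\eta|}$ for all $\eta\in H^k(O_p)$. Here $\eta|$ denotes the restriction to $T_s\cap O_p\cong O_{p'}^{(n')}$.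

If $p'=0$, then $\mathbb C_{Z_0}=\delta_0$, so $P_0^{(n'),-k}=0$ for $k>0$, and for $k=0$ the class $\eta=1$ acts as the identity. Either way $K'=0$, a contradiction. So let $p'\ge2$; note $p'<n'$. Write $\Sigma'^\circ=\Sigma_{p'}^{(n')\circ}$ and $\mathrm{Gr}=\mathrm{Gr}_{p'}(\mathbb R^{n'})$.

**Step 4: $H^k(O_p)\to H^k(\Sigma'^\circ)$ is surjective.** First, which classes come from $O_p$? Let $\mathcal I$ be the rank $p$ complex bundle $x\mapsto\operatorname{im}x\subset\mathbb C^n$ on $O_p$. On $T_s\cap O_p$ it is $\mathbb C^s\oplus\mathcal I'$ with $\mathcal I'$ the analogous bundle on $O_{p'}^{(n')}$, and on $\Sigma'^\circ$ we have $\mathcal I'=\Lambda\otimes\mathbb C$, where $\Lambda$ is the real image bundle. So $(-1)^ic_{2i}(\mathcal I)\mapsto\mathsf p_i(\Lambda)$, and it suffices to show that the $\mathsf p_i(\Lambda)$ generate $H^*(\Sigma'^\circ)$.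

The map $\Sigma'^\circ\to\mathrm{Gr}$, $x\mapsto\operatorname{im}x$, has as fiber over $\Lambda$ the positive definite self-adjoint endomorphisms of $\Lambda$ of trace $1$. The map
$$x\mapsto\log x-\tfrac{\operatorname{tr}\log x}{p'}\,\mathrm{id},\qquad\text{with inverse}\quad y\mapsto e^y/\operatorname{tr}e^y,$$
is a diffeomorphism over $\mathrm{Gr}$ from $\Sigma'^\circ$ to the vector bundle $\operatorname{Sym}^2_0\Lambda$ of traceless self-adjoint endomorphisms. So $H^*(\Sigma'^\circ)=H^*(\mathrm{Gr})$.

Write $n'=2m'+1$, $p'=2a$. Then $\mathrm{Gr}=SO(n')/H$ with $H=S(O(2a)\times O(n'-2a))$ and identity component $H_0=SO(2a)\times SO(n'-2a)$. Since $\operatorname{rank}H_0=a+(m'-a)=m'=\operatorname{rank}SO(n')$, Borel's theorem says that $H^*(BH_0;\mathbb Q)$ is free over $H^*(BSO(n');\mathbb Q)=\mathbb Q[\mathsf p_1,\dots,\mathsf p_{m'}]$ and that $H^*(SO(n')/H_0;\mathbb Q)=H^*(BH_0)\otimes_{H^*(BSO(n'))}\mathbb Q$. The group $H/H_0=\mathbb Z/2$ acts on $H^*(BH_0)$ only by changing the sign of the Euler class of the first factor, whose square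 is $\mathsf p_a$. Taking invariants commutes with the tensor product, since it is projection onto a direct summand of modules over $H^*(BSO(n'))$. So
$$H^*(\mathrm{Gr}_{2a}(\mathbb R^{2m'+1});\mathbb Q)=\big(\mathbb Q[\mathsf p_1,\dots,\mathsf p_a]\otimes\mathbb Q[\mathsf p_1',\dots,\mathsf p'_{m'-a}]\big)\otimes_{\mathbb Q[\mathsf p_1,\dots,\mathsf p_{m'}]}\mathbb Q,\tag{9}$$
where the first factor on the right is a graded direct summand of a graded free module of finite rank, hence free. Here $\mathsf p_i$, $\mathsf p_j'$ map to the Pontryagin classes of $\Lambda$, $\Lambda^\perp$. By $\mathsf p(\Lambda)\mathsf p(\Lambda^\perp)=1$ the ring is generated by the $\mathsf p_i(\Lambda)$. This proves surjectivity.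

*Example.* For $n'=5$, $p'=2$: by (9) the Poincaré polynomial of $\mathrm{Gr}_2(\mathbb R^5)$ is $\frac{(1-q^4)(1-q^8)}{(1-q^4)(1-q^4)}=1+q^4$, and $\mathsf p_1(\Lambda)=-c_2(\mathcal I)|$ is nonzero. This is the class on $O_2$ announced in Section 5.

**Step 5: Poincaré duality on $\Sigma'^\circ$.** $\Sigma'^\circ$ is a connected manifold of dimension $p'(n'-p')+\binom{p'+1}2-1=d'-1$. It is orientable. Indeed its tangent bundle is pulled back from $T\mathrm{Gr}\oplus\operatorname{Sym}^2_0\Lambda$, with $T\mathrm{Gr}\cong\Lambda\otimes\Lambda^\perp$. As $w_1(\Lambda^\perp)=w_1(\Lambda)$,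
$$w_1(\Lambda\otimes\Lambda^\perp)=(n'-p')w_1(\Lambda)+p'w_1(\Lambda^\perp)=n'w_1(\Lambda).$$
By the splitting principle, $w_1(\operatorname{Sym}^2\Lambda)=\sum_{i\le j}(y_i+y_j)$ with $\sum y_i=w_1(\Lambda)$. Each $y_i$ occurs $p'-1$ times from $j\ne i$ and twice from $j=i$, so $w_1(\operatorname{Sym}^2_0\Lambda)=(p'+1)w_1(\Lambda)$. The sum is $(n'+p'+1)w_1(\Lambda)=0$, since $n'+p'$ is odd; this uses $n-p$ odd. So the cup product
$$H^k(\Sigma'^\circ)\times H_c^{d'-1-k}(\Sigma'^\circ)\to H_c^{d'-1}(\Sigma'^\circ)=\mathbb C$$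
is perfect.

**Step 6: conclusion for $K'$.** Let $v\in\Psi^0(K')\subset\Psi^0(P_{p'}^{(n'),d'-k})$. By exactness of $\Psi^0$ and surjectivity of $u$, lift $v$ to
$$\tilde v\in\Psi^0\big({}^pH^{d'-k}(B_{p'}^{(n')})\big)=\Psi^{d'-k}(B_{p'}^{(n')})=H_c^{d'-1-k}(\Sigma'^\circ),$$
using Lemma 4 and (7). Let $\eta\in H^k(O_p)$. By naturality of these identifications and (8) for $(n',p')$, the element
$$\pm\,\eta|_{\Sigma'^\circ}\cup\tilde v\in H_c^{d'-1}(\Sigma'^\circ)=\Psi^{d'}(B_{p'}^{(n')})=\Psi^0(P_{p'}^{(n'),d'})$$
is the image of $v$ under $\Psi^0(\overline{\eta|})$, hence $0$. By Step 4 the classes $\eta|_{\Sigma'^\circ}$ exhaust $H^k(\Sigma'^\circ)$, so Step 5 gives $\tilde v=0$ and $v=0$. Thus $\Psi^0(K')=0$, contradicting $K'\cong\delta_0^{\oplus m}$ with $m>0$ and $\Psi^0(\delta_0)=\mathbb C$. $\square$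

**Step 7: proof of Theorem A.** Choose a basis $\eta_1,\dots,\eta_m$ of $H^k(O_p;\mathbb C)$. Since $\bar\eta$ is linear in $\eta$, Proposition 8 says that
$$(\bar\eta_1,\dots,\bar\eta_m):P_p^{d-k}\hookrightarrow(P_p^d)^{\oplus m}$$
is injective. Applying $\mathbb D$, (3) and the Riemann–Hilbert correspondence, and recalling $DR(Q_p)\cong\mathbb D(P_p^d)$, we obtain a surjection $Q_p^{\oplus m}\twoheadrightarrow H_{\overline O_p}^{c_p+k}(S)$. For $j<c_p$ the module $H^j_{\overline O_p}(S)$ is $0$. The second half of Theorem A is Lemma 1. $\blacksquare$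

## 11. Multiplicities from real Grassmannians

We prove Theorem B. Put $r=(n-p-1)/2$ and, for $s\equiv p\pmod2$, $m_s=(n-s-1)/2$, so $(p-s)/2=m_s-r$.

**Step 1: reduction to counting $\delta_0$.** For $t\le n-1$, $n-t$ odd, $D_t$ has support exactly $\overline O_t$. Indeed $Q_t\cong H_{\overline O_t}^{c_t}(S)$ has support exactly $\overline O_t$, while $Q_t/D_t\cong Q_{t-2}$ is supported in $\overline O_{t-2}$. By Theorem A all constituents of $P_p^{d_p-k}$ are among $\Delta_t=\mathbb D(DR(D_t))$, $t\le p$, $t\equiv p$. Each $\Delta_t$ is the $IC$ of an irreducible equivariant local system on $O_t$. It has rank one, since the component groups of the stabilizers are trivial or $\mathbb Z/2$.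

Fix $s\le p$ with $s\equiv p$, and apply $\iota^*[-d_s]$. If $t<s$, then $\Delta_t\mapsto0$, since $T_s\cap\overline O_t=\emptyset$. Next, $\Delta_s\mapsto\delta_0$, since its local system has rank one. If $t>s$, then $\Delta_t$ goes to the $IC$ of a rank one local system on the connected manifold $O_{t-s}^{(n-s)}$. Indeed, in the notation of the proof of Lemma 3, $\alpha^*\Delta_t[\dim G-d_s]$ is again an $IC$, so it has no sub- or quotient object supported on the boundary; as it equals $\mathrm{pr}_2^*(\iota^*\Delta_t[-d_s])[\dim G]$, neither has $\iota^*\Delta_t[-d_s]$. This $IC$ is simple and is not $\delta_0$. So the multiplicity of $D_s$ in $H_{\overline O_p}^{c_p+k}(S)$ is the multiplicity of $\delta_0$ in $P_{p'}^{(n'),d'-k}$, where $n'=n-s$ is odd, $p'=p-s$ is even and $d'=d_{p'}^{(n')}$.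

**Step 2: this multiplicity is $\dim H^k(\mathrm{Gr}_{p'}(\mathbb R^{n'}))$.** For $p'=0$ this is clear, since $\mathbb C_{Z_0}=\delta_0$. Let $p'\ge2$. The surjection
$$H_c^{d'-1-k}(\Sigma'^\circ)=\Psi^{d'-k}(B_{p'}^{(n')})\to\Psi^0(P_{p'}^{(n'),d'-k})$$
induced by $u$ is also injective. Indeed, by (8), products with classes $\eta\in H^k(O_{p'}^{(n')})$ factor through the target. So an element of the kernel is orthogonal to the image of $H^k(O_{p'}^{(n')})$, which is all of $H^k(\Sigma'^\circ)$ by Step 4 of Section 10 applied to $(n',p')$ with $s=0$. By duality (Step 5 there) it is $0$. Hence, by duality again,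
$$\dim\Psi^0(P_{p'}^{(n'),d'-k})=\dim H_c^{d'-1-k}(\Sigma'^\circ)=\dim H^k(\mathrm{Gr}_{p'}(\mathbb R^{n'})).$$

It remains to see that $\dim\Psi^0$ counts exactly the copies of $\delta_0$. For $k=0$ the dimension is $1$. Now $P_{p'}^{(n'),d'}$ is dual to $DR(Q_{p'}^{(n')})$, so it has $\delta_0$ as a constituent, coming from $D_0^{(n')}$. As $\Psi^0(\delta_0)=\mathbb C$, the functor $\Psi^0$ vanishes on all its other constituents. By Section 10, $P_{p'}^{(n'),d'-k}$ embeds into copies of $P_{p'}^{(n'),d'}$, so its constituents are among those of $P_{p'}^{(n'),d'}$. This proves the claim.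

**Step 3: the generating function for $D_s$.** By (9) and freeness, with $m'=m_s$ and $a=p'/2=m_s-r$, the Poincaré polynomial of $\mathrm{Gr}_{p'}(\mathbb R^{n'})$ is
$$\frac{\prod_{i=1}^{m_s}(1-q^{4i})}{\prod_{i=1}^{m_s-r}(1-q^{4i})\prod_{i=1}^{r}(1-q^{4i})}=\binom{m_s}{r}_{q^4}$$
(for $p'=0$ both sides are $1$). So the generating function for the multiplicity of $D_s$ in $H_{\overline O_p}^\bullet(S)$ is
$$a_s(q)=q^{c_p}\binom{m_s}r_{q^4}.$$

**Step 4: from constituents to summands.** Let $\mu_s(q)$ be the generating function for the number of summands $Q_s$. Since $Q_t$ has each $D_s$ with $e\le s\le t$, $s\equiv t$, exactly once, $a_s=\sum_{t\ge s}\mu_t$. Hence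
$$\mu_s=a_s-a_{s+2},\qquad a_{p+2}=0;$$
in particular the multiplicities of the summands are well defined. Here $m_{s+2}=m_s-1$. For $Q=q^4$ we use
$$\binom mr_Q=\binom{m-1}r_Q+Q^{m-r}\binom{m-1}{r-1}_Q\qquad(1\le r\le m).$$
This holds because the two binomials on the right are $\frac{1-Q^{m-r}}{1-Q^m}\binom mr_Q$ and $\frac{1-Q^r}{1-Q^m}\binom mr_Q$. For $r\ge1$ we get, also for $s=p$ where $m_p-1=r-1$ and $\binom{r-1}r=0$,
$$\mu_s=q^{c_p+4(m_s-r)}\binom{m_s-1}{r-1}_{q^4}=q^{\binom{n-p+1}2+2(p-s)}\binom{(n-s-3)/2}{(p-s)/2}_{q^4},$$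
because $m_s-1=(n-s-3)/2$ and $(m_s-1)-(r-1)=(p-s)/2$. For $r=0$, that is $p=n-1$, $a_s=q$ for all $s\le p$, so $\mu_p=q$ and $\mu_s=0$ for $s<p$. The stated conventions give the same: for $s=p$ the binomial is $\binom{-1}0=1$, and for $s=p-2j$ with $j\ge1$ it is $\binom{j-1}j=0$. $\blacksquare$

**Remark (the range of $s$ is sharp).** For $p\le n-3$, i.e. $r\ge1$, and $0\le s\le p$, $s\equiv p\pmod2$, we have $m_s-1\ge r-1\ge0$, so $\mu_s\ne0$: every $Q_s$ in the stated range occurs. Also, since $p-s$ is even, $H^j_{\overline O_p}(S)\ne0$ only for $j\equiv c_p\pmod4$.
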